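# Algebraic lattices as intervals of the clone lattice over an infinite set

## 1. What an interval of clones must look like, and some small intervals

Let $X$ be an infinite set and $\lambda=|X|$. We ask which lattices occur, up to isomorphism, as intervals in the lattice of all clones on $X$. The first guess one would make is this: every interval is algebraic and has at most $2^{\lambda}$ compact elements, for an easy reason, and every lattice that passes this obvious test occurs. We first make the guess precise, then try it on small cases.

For $n\ge 1$ let $\mathcal O^{(n)}$ be the set of $n$-ary operations on $X$, and $\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$.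

**Definition (clone, interval).** A set $\mathcal C\subseteq\mathcal O$ is a *clone* if it contains all projections $\pi^n_i(x_1,\dots,x_n)=x_i$ and is closed under composition. The clones on $X$, ordered by inclusion, form a complete lattice $\mathrm{Cl}(X)$. For clones $\mathcal C_1\subseteq\mathcal C_2$, the *interval* $[\mathcal C_1,\mathcal C_2]$ is the lattice of all clones $\mathcal D$ with $\mathcal C_1\subseteq\mathcal D\subseteq\mathcal C_2$. A *monoidal interval* is an interval of clones which all have the same unary functions.

For $G\subseteq\mathcal O$ let $\langle G\rangle$ be the clone generated by $G$. Its members are the operations induced by terms: variables are terms, and if $g\in G$ is $n$-ary and $t_1,\dots,t_n$ are terms, then $g(t_1,\dots,t_n)$ is a term. Since there are no symbols of arity $0$, the set $V$ of variables occurring in a term $t$ is never empty, and we regard $t$ as an operation on assignments $V\to X$. If an operation $h(x_1,\dots,x_m)$ is given by $t$ with $V\subseteq\{x_1,\dots,x_m\}$, then $h$ and $t$ belong to the same clones: we get $h$ from $t$ by composing with projections, and $t$ from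 $h$ by replacing each non-occurring variable by an occurring one. So variables that do not occur can be ignored.

**Definition (compact, algebraic).** In a complete lattice, $c$ is *compact* if $c\le\bigvee A$ implies $c\le\bigvee A'$ for some finite $A'\subseteq A$. A complete lattice is *algebraic* if every element is a join of compact elements.

In the power set $P(A)$ of a set $A$ the compact elements are the finite subsets, and $P(A)$ is algebraic. The real interval $[0,1]$ is complete but not algebraic: if $c>0$, then $c=\sup[0,c)$ while no finite subset of $[0,c)$ has supremum $\ge c$, so $0$ is the only compact element.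

**Proposition 1.** Every interval $[\mathcal C_1,\mathcal C_2]$ of $\mathrm{Cl}(X)$ is an algebraic lattice with at most $2^{\lambda}$ compact elements.

*Proof.* Infima of nonempty families in the interval are intersections, and the empty infimum is $\mathcal C_2$; so the interval is complete. The union of a directed family of clones is a clone, so directed suprema are unions. For $f_1,\dots,f_n\in\mathcal C_2$ consider $\mathcal C_1\vee\langle f_1,\dots,f_n\rangle$. If it lies below $\bigvee A$ with $A$ a subset of the interval, note that $\bigvee A$ is the directed union of the joins of finite subsets of $A$ (the empty join being $\mathcal C_1$). Each $f_i$ lies in one of these finite joins, so by directedness one finite join contains all $f_i$, and hence contains $\mathcal C_1\vee\langle f_1,\dots,f_n\rangle$. So this clone is compact. Every $\mathcal D$ in the interval is the directed union of the clones $\mathcal C_1\vee\langle f_1,\dots,f_n\rangle$ with $f_i\in\mathcal D$, so the interval is algebraic. If $\mathcal D$ is itself compact, it lies below a finite join of these clones; this join has the same form and is contained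 in $\mathcal D$, so it equals $\mathcal D$. Hence every compact element has the form $\mathcal C_1\vee\langle f_1,\dots,f_n\rangle$. Since $|\mathcal O^{(n)}|=\lambda^{\lambda}=2^{\lambda}$ for each $n$, there are at most $2^{\lambda}$ finite sets of operations. $\square$

Now the small cases. Let $M$ be a monoid of unary functions on $X$, with $\mathrm{id}\in M$. The clone $\langle M\rangle$ consists of the operations $m(x_i)$ with $m\in M$, and a clone $\mathcal D\subseteq\langle M\rangle$ contains $m(x_i)$ if and only if it contains $m$. So $\mathcal D$ is determined by its unary part, which is a submonoid of $M$, and every submonoid occurs. Thus $[\langle\emptyset\rangle,\langle M\rangle]$ is isomorphic to the lattice of submonoids of $M$. Three choices of $M$ can be done by hand.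

* Let $A\subseteq X$ and let $M$ consist of $\mathrm{id}$ and the constants $c_a$, $a\in A$. As $c_ac_b=c_a$, every subset of $M$ containing $\mathrm{id}$ is a submonoid. The interval is $P(A)$; for $|A|=0,1$ we get the one- and two-element lattices.
* Let $p,q,r\in X$ be distinct, $f(p)=q$ and $f(x)=r$ for $x\ne p$. Then $f^2$ is constant with value $r$ and $f^3=f^2\neq f$. The submonoids of $\{\mathrm{id},f,f^2\}$ are $\{\mathrm{id}\}$, $\{\mathrm{id},f^2\}$ and the whole monoid: a three-element chain.
* Let $M$ be the Klein four-group, acting regularly on four points of $X$ and fixing all others. A submonoid of a finite group is a subgroup, so the interval has a bottom, a top, and three pairwise incomparable elements between them: the non-distributive lattice $M_3$.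

The guess survives. The problem is posed in Michael Pinsker, "Algebraic lattices are complete sublattices of the clone lattice over an infinite set", arXiv:math/0605411 (2006). Two results come with the problem as known. First, every algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a complete *sublattice* of $\mathrm{Cl}(X)$. Second, every *completely distributive* algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a subinterval of a monoidal interval. The difficulty with intervals is that we may not choose which clones to include: every clone between the two ends belongs to the interval. We prove, in ZFC, that the guess is nevertheless correct.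

**Theorem 2.** Let $X$ be infinite and let $L$ be an algebraic lattice with at most $2^{|X|}$ compact elements. Then there are clones $\mathcal C_1\subseteq\mathcal C_2$ on $X$ with $[\mathcal C_1,\mathcal C_2]\cong L$.

**Theorem 3.** For an infinite set $X$, a fixed $k\ge1$ and a lattice $L$, the following are equivalent:

* (i) $L$ is algebraic with at most $2^{|X|}$ compact elements;
* (ii) $L$ is isomorphic to an interval of $\mathrm{Cl}(X)$;
* (iii) $L$ is isomorphic to an interval $[\mathcal C_1,\mathcal C_2]$ of $\mathrm{Cl}(X)$ with $\mathcal C_1\cap\mathcal O^{(k)}=\mathcal C_2\cap\mathcal O^{(k)}$.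

In particular ($k=1$), the subintervals of monoidal intervals are, up to isomorphism, exactly the algebraic lattices with at most $2^{|X|}$ compact elements; complete distributivity can be dropped in the second known result.

## 2. Ideals of compact elements, and constants that get swallowed

An algebraic lattice can be recovered from its compact elements. Let $S$ be the set of compact elements of $L$. The least element $0$ is compact, and the join of two compact elements is compact, so $S$ is a join-semilattice with $0$. An *ideal* of $S$ is a nonempty subset that is down-closed and closed under $\vee$; it always contains $0$. Let $\mathrm{Id}(S)$ be the lattice of ideals. We write $\downarrow r=\{s\in S:s\le r\}$.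

**Lemma 4.** $a\mapsto I_a=\{s\in S:s\le a\}$ is an isomorphism from $L$ onto $\mathrm{Id}(S)$.

*Proof.* (This is standard; see for instance Grätzer, *General Lattice Theory*.) Each $I_a$ is an ideal, and $a=\bigvee I_a$ by algebraicity, so $a\le b$ if and only if $I_a\subseteq I_b$. Let $J$ be an ideal and $a=\bigvee J$. Clearly $J\subseteq I_a$. If $s\in I_a$, then by compactness $s\le\bigvee J'$ for a finite $J'\subseteq J$; as $\bigvee J'\in J$, also $s\in J$. So $J=I_a$. $\square$

So we want clones $\mathcal C_J$, one for each ideal $J$ of $S$, that fill an interval. Here is a sensible first attempt, for $|S|\le|X|$. Let $S\subseteq X$ and $\infty\in X\setminus S$. For $s\in S$ let $c_s$ be the unary operation that is constant $s$ on $S$ and $\infty$ elsewhere. Let $\Gamma_0$ be the set of all binary $g$ with $g(x,y)\in S$ and $g(x,y)\le x\vee y$ for $x,y\in S$, and $g(x,y)=\infty$ otherwise. Put $\mathcal C_J=\langle\Gamma_0\cup\{c_s:s\in J\}\rangle$.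

Half of the plan works. Every operation in $\mathcal C_J$ preserves the set $J$, and $c_s(0)=s$, so $c_s\in\mathcal C_J$ if and only if $s\in J$; different ideals give different clones. Also, if $\mathcal D$ lies between $\mathcal C_{\{0\}}$ and $\mathcal C_S$, then $\{s:c_s\in\mathcal D\}$ is an ideal: it contains $0$, and if $c_s,c_t\in\mathcal D$ and $w\le s\vee t$, let $g\in\Gamma_0$ have $g(s,t)=w$ and value $0$ at the other pairs in $S^2$; then $c_w=g(c_s,c_t)\in\mathcal D$.

The other half, that every intermediate clone is some $\mathcal C_J$, fails already for the chain $S=\{0<1<2\}$. Take $g\in\Gamma_0$ with $g(1,2)=g(2,2)=2$ and value $0$ at all other pairs in $S^2$, and let $f(x)=g(x,c_2(x))$, so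
$$f(0)=0,\qquad f(1)=f(2)=2,\qquad f(x)=\infty\ \text{ for } x\notin S .$$
Let $\mathcal D=\langle\Gamma_0\cup\{c_0,f\}\rangle$, which lies in $[\mathcal C_{\{0\}},\mathcal C_S]$. Every operation in $\mathcal D$ preserves $\{0\}$, so $c_1,c_2\notin\mathcal D$. Hence $\mathcal D=\mathcal C_J$ is possible only for $J=\{0\}$. But $\mathcal C_{\{0\}}$ preserves $\{0,1\}$, and $f(1)=2$; so $f\notin\mathcal C_{\{0\}}$ and $\mathcal D$ is none of the $\mathcal C_J$. The operation $f$ was made with the help of $c_2$, it is more than $\mathcal C_{\{0\}}$ can do, and yet $c_2$ cannot be recovered from it. The symbol $g$ has swallowed the constant.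

The remedy is to bound what each $g$ can swallow. Give every coded element a natural number, its rank, and require that $g$ be the plain join as soon as one argument has rank above a bound $N_g$. Then take a term, and substitute for its variables a coded zero of enormous rank. Every $g$ that meets such an argument is forced to act as a join, a join forgets nothing, and the element hidden in the term comes to light.

A second obstacle is size: $S$ may have $2^{\lambda}$ elements, but $X$ has only $\lambda$ points. So an element $s$ will be coded not by a point but by a function on $\lambda$ coordinates. The operations act coordinate by coordinate, and they must still be able to do what $g(s,t)=w$, "$0$ elsewhere", did above: recognize a given pair of codes. For this, different codes must differ at *almost all* coordinates.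

## 3. Coding $2^{\lambda}$ elements by functions on the finite subsets of $\lambda$

From now on $L$ is algebraic with at most $2^{\lambda}$ compact elements, $S$ is the semilattice of its compact elements, and $s\mapsto A_s$ is a fixed injection of $S$ into $P(\lambda)$.

**Definition (almost all coordinates).** Let $\mathbb F$ be the set of finite subsets of $\lambda$. A property holds *for almost all $F$* (a.a. $F$) if there is $G\in\mathbb F$ such that it holds for all $F\in\mathbb F$ with $F\supseteq G$.

Finitely many a.a. properties hold together for a.a. $F$ (take the union of the sets $G$), and an a.a. property holds for at least one $F$. For $s\in S$ put $s_F=A_s\cap F$. If $s\ne t$, pick $\alpha$ in the symmetric difference $A_s\triangle A_t$; then $s_F\neq t_F$ for all $F\ni\alpha$, hence for a.a. $F$.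

Nothing in the choice of the injection makes $(s\vee t)_F$ a function of $s_F$ and $t_F$. We therefore store joins formally, as finite sets of elements.

**Definition (codes).** For $F\in\mathbb F$ let $T_F=P(P(F))\times\omega$, and let $T=P_{fin}(S)\times\omega$, where $P_{fin}(S)$ is the set of finite subsets of $S$. On each of these sets put
$$(P,m)\vee(Q,n)=(P\cup Q,\max(m,n)),\qquad \rho(P,m)=m,\qquad e_n=(\emptyset,n),$$
and call $\rho$ the *rank*. For $\tau=(P,m)\in T$ let
$$\tau_F=(\{s_F:s\in P\},m)\in T_F,\qquad \mathrm{val}(\tau)=\bigvee P\in S,\quad\text{with }\textstyle\bigvee\emptyset=0 .$$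

For example, let $\lambda=\omega$, $A_s=\{0,2\}$, $A_t=\{0,2,3\}$ and $\tau=(\{s,t\},5)$. At $F=\{0,1,2\}$ the two elements are not separated, and $\tau_F=(\{\{0,2\}\},5)$. At $F=\{0,3\}$ we get $\tau_F=(\{\{0\},\{0,3\}\},5)$. In both cases $\mathrm{val}(\tau)=s\vee t$.

The definitions give at once
$$(\tau\vee\sigma)_F=\tau_F\vee\sigma_F,\quad \rho(\tau_F)=\rho(\tau),\quad (e_n)_F=e_n,\quad \mathrm{val}(\tau\vee\sigma)=\mathrm{val}(\tau)\vee\mathrm{val}(\sigma),\quad \mathrm{val}(e_n)=0. \tag{1}$$
So $e_n$ is a zero of rank $n$.

**Lemma 5.** If $\tau\neq\sigma$ in $T$, then $\tau_F\ne\sigma_F$ for a.a. $F$.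

*Proof.* Let $\tau=(P,m)$, $\sigma=(Q,n)$. If $m\neq n$, then $\tau_F\ne\sigma_F$ for all $F$. Otherwise $P\ne Q$. For distinct $s,t\in P\cup Q$ choose $\alpha_{st}\in A_s\triangle A_t$, and let $G$ be the finite set of all $\alpha_{st}$. If $F\supseteq G$, the map $s\mapsto s_F$ is injective on $P\cup Q$, so it maps the distinct sets $P$ and $Q$ to distinct sets. $\square$

**Definition (the set $U$, norm).** Let $U$ be the set of all $u\in\prod_{F\in\mathbb F}T_F$ such that $\{\rho(u(F)):F\in\mathbb F\}$ is bounded and, for some $\tau\in T$, $u(F)=\tau_F$ for a.a. $F$. If $\tau$ and $\sigma$ both serve, then $\tau_F=\sigma_F$ for a.a. $F$, so $\tau=\sigma$ by Lemma 5. We write $[u]=\tau$ and $\|u\|=\mathrm{val}([u])\in S$. For an ideal $J$ let $U_J=\{u\in U:\|u\|\in J\}$.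

Two kinds of elements of $U$ matter most. The function $f_s(F)=(\{s_F\},0)$ has $\|f_s\|=s$. The constant function $F\mapsto e_n$, again called $e_n$, has $\|e_n\|=0$. If $u,v\in U$, then the pointwise join $u\vee v$ is in $U$, with $[u\vee v]=[u]\vee[v]$ and $\|u\vee v\|=\|u\|\vee\|v\|$, by (1).

## 4. Coordinatewise operations that are joins at high rank

**Definition (the set $\Gamma$).** Let $\Gamma$ be the set of all families $g=(g_F)_{F\in\mathbb F}$ of maps $g_F:T_F^2\to T_F$ such that:

* ($\Gamma$1) there is $N=N_g\in\omega$ such that for all $F$ and all $a,b\in T_F$: if $\max(\rho(a),\rho(b))>N$ then $g_F(a,b)=a\vee b$; if $\max(\rho(a),\rho(b))\le N$ then $\rho(g_F(a,b))\le N$;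
* ($\Gamma$2) for all $u,v\in U$ the function $g(u,v):F\mapsto g_F(u(F),v(F))$ belongs to $U$, and $\|g(u,v)\|\le\|u\|\vee\|v\|$.

The family $\vee$, given by $g_F(a,b)=a\vee b$, belongs to $\Gamma$ with $N=0$. To check ($\Gamma$2) for other families, it is enough to look at codes of small rank.

**Lemma 6.** Let $g$ satisfy ($\Gamma$1) with $N$, and suppose

* ($\Gamma$2′) for all $\tau,\sigma\in T$ of rank $\le N$ there is $\kappa\in T$ with $\mathrm{val}(\kappa)\le\mathrm{val}(\tau)\vee\mathrm{val}(\sigma)$ and $g_F(\tau_F,\sigma_F)=\kappa_F$ for a.a. $F$.

Then $g\in\Gamma$.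

*Proof.* Let $u,v\in U$, $\tau=[u]$, $\sigma=[v]$. By ($\Gamma$1) the ranks of $g(u,v)$ are bounded by the maximum of $N$ and the bounds for $u$ and $v$. For a.a. $F$ we have $g(u,v)(F)=g_F(\tau_F,\sigma_F)$. If $\tau$ or $\sigma$ has rank $>N$, then so has $\tau_F$ or $\sigma_F$, and by ($\Gamma$1) this value is $\tau_F\vee\sigma_F=(\tau\vee\sigma)_F$. So $g(u,v)\in U$ with norm $\|u\|\vee\|v\|$. If both ranks are $\le N$, ($\Gamma$2′) gives $[g(u,v)]=\kappa$ and $\|g(u,v)\|\le\|u\|\vee\|v\|$. $\square$

The next lemma says that $\Gamma$ is rich enough: anything that the semilattice permits, some $g\in\Gamma$ does.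

**Lemma 7.** If $u,v,w\in U$ and $\|w\|\le\|u\|\vee\|v\|$, then there is $g\in\Gamma$ with $g(u,v)=w$.

*Proof.* Let $\tau=[u]$, $\sigma=[v]$, $\kappa=[w]$. Choose $G\in\mathbb F$ with $u(F)=\tau_F$, $v(F)=\sigma_F$, $w(F)=\kappa_F$ for all $F\supseteq G$, and let $N$ bound all ranks of values of $u,v,w$. Put $g_F(a,b)=a\vee b$ if $\max(\rho(a),\rho(b))>N$, and if both ranks are $\le N$ put
$$g_F(a,b)=\begin{cases}w(F)&\text{if }F\not\supseteq G,\\ \kappa_F&\text{if }F\supseteq G\text{ and }(a,b)=(\tau_F,\sigma_F),\\ e_0&\text{if }F\supseteq G\text{ and }(a,b)\ne(\tau_F,\sigma_F).\end{cases}$$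
Condition ($\Gamma$1) holds, since $w(F)$ has rank $\le N$, $\kappa_F=w(F)$ for $F\supseteq G$, and $e_0$ has rank $0$. For ($\Gamma$2′), let $\tau',\sigma'$ have rank $\le N$. If $(\tau',\sigma')=(\tau,\sigma)$, then $g_F(\tau_F,\sigma_F)=\kappa_F$ for all $F\supseteq G$, and $\mathrm{val}(\kappa)\le\mathrm{val}(\tau)\vee\mathrm{val}(\sigma)$ by hypothesis. Otherwise Lemma 5 gives $(\tau'_F,\sigma'_F)\ne(\tau_F,\sigma_F)$ for a.a. $F$, so $g_F(\tau'_F,\sigma'_F)=e_0=(e_0)_F$ for a.a. $F$, and $\mathrm{val}(e_0)=0$. So $g\in\Gamma$ by Lemma 6. Finally, all values of $u$ and $v$ have rank $\le N$, so $g(u,v)(F)=w(F)$ for $F\not\supseteq G$, and $g(u,v)(F)=\kappa_F=w(F)$ for $F\supseteq G$. $\square$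

## 5. Proof of Theorem 2: the interval $[\mathcal C_{\{0\}},\mathcal C_S]$

Let $B_F=\{F\}\times T_F$. Each $T_F$ is countably infinite and $|\mathbb F|=\lambda$, so $\{\infty\}\sqcup\bigsqcup_FB_F$ has cardinality $\lambda$, and we may assume that it equals $X$. Define operations on $X$:

* for $g\in\Gamma$ the binary operation, again called $g$, with $g((F,a),(F,b))=(F,g_F(a,b))$, and $g(x,y)=\infty$ if $x,y$ do not lie in a common $B_F$;
* for $u\in U$ the unary operation $\hat u$ with $\hat u(F,a)=(F,u(F))$ and $\hat u(\infty)=\infty$.

For an ideal $J$ of $S$ let $\mathcal C_J=\langle\Gamma\cup\{\hat u:u\in U_J\}\rangle$. Clearly $J\subseteq J'$ implies $\mathcal C_J\subseteq\mathcal C_{J'}$. We show that $J\mapsto\mathcal C_J$ is an isomorphism of $\mathrm{Id}(S)$ onto $[\mathcal C_{\{0\}},\mathcal C_S]$.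

**Step 1: different ideals give different clones.** We show that $\hat u\in\mathcal C_J$ if and only if $u\in U_J$. Every $h\in\mathcal C_J$ preserves $U_J$ in the following sense: if $w_1,\dots,w_m\in U_J$, then the function $F\mapsto h((F,w_1(F)),\dots,(F,w_m(F)))$ has the form $F\mapsto(F,w(F))$ with $w\in U_J$. This is clear for projections. For $g\in\Gamma$ the result is $g(w_1,w_2)$, which by ($\Gamma$2) is in $U$ with norm $\le\|w_1\|\vee\|w_2\|\in J$. For $\hat u$ with $u\in U_J$ the result is $u$. The property passes to compositions. Now if $\hat u\in\mathcal C_J$, apply this to $w_1=e_0\in U_J$: the result is $u$, so $u\in U_J$. The converse holds by definition. Consequently, if $\mathcal C_J\subseteq\mathcal C_{J'}$ and $s\in J$, then $\hat f_s\in\mathcal C_{J'}$, so $s=\|f_s\|\in J'$. Thus $\mathcal C_J\subseteq\mathcal C_{J'}$ if and only if $J\subseteq J'$.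

**Step 2: every term of $\mathcal C_S$ shows which elements it needs.** Let $t$ be a term over the symbols $g\in\Gamma$ and $\hat u$, $u\in U$, with variable set $V$. Then:

$$\begin{aligned}&\text{$t$ has a value in $B_F$ if all variables are assigned values in $B_F$, and the value $\infty$}\\&\text{if the variables are not all assigned values in one common $B_F$.}\end{aligned}\tag{2}$$

This is an induction. A variable that is not in any $B_F$ has the value $\infty$. The step for $\hat u(t')$ is clear. For $g(t_1,t_2)$: if all variables are in $B_F$, so are both arguments and so is the value. If the variables are not in a common $B_F$, then either the variables of some $t_i$ are not in a common one, and $t_i$ has the value $\infty$; or the values of $t_1$ and $t_2$ lie in different sets $B_F$. In both cases $g$ gives $\infty$.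

For $V=\{x_1,\dots,x_m\}$ let $\pi_V$ be the term $x_1\vee(x_2\vee\cdots)$ over $\vee\in\Gamma$, just $x_1$ if $m=1$. It also satisfies (2).

**Lemma 8.** Every term $t$ is of at least one of these types:

* (a) there is $v\in U$ such that, for all $F$, $t$ has the value $(F,v(F))$ whenever all variables are assigned values in $B_F$;
* (b) there are $r\in S$ and $n_0\in\omega$ such that $t\in\mathcal C_{\downarrow r}$ and, for every $n\ge n_0$, the function $u_n$ defined by "$(F,u_n(F))$ is the value of $t$ when all variables are assigned $(F,e_n)$" satisfies $u_n\in U$, $\|u_n\|=r$, and $\rho(u_n(F))\ge n$ for all $F$.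

If $t$ is of type (a) via $v$, then $t=\hat v(\pi_V)$, so $t\in\mathcal C_{\downarrow\|v\|}$.

Type (b) is the point: one and the same $r$ is enough to build $t$, and is produced by $t$ when zeros of high rank are plugged in. As an example, take $t=g(x,\hat f_s(x))$, the shape that caused the failure in Section 2. For $n>N_g$ the argument $e_n$ forces $g$ to be the join, so $u_n=e_n\vee f_s$, that is, $u_n(F)=(\{s_F\},n)$, and $\|u_n\|=s$: the element $s$ reappears.

*Proof of Lemma 8.* The last sentence follows from (2): $\hat v(\pi_V)$ has the value $(F,v(F))$ if all variables are in $B_F$, and $\infty$ if they are not in a common $B_F$, exactly as $t$. We now use induction on $t$.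

*A variable* is of type (b) with $r=0$, $u_n=e_n$, $n_0=0$.

*$\hat u(t')$* is of type (a) via $u$, since by (2) the value of $t'$ is in $B_F$ if all variables are.

*$g(t_1,t_2)$ with both $t_i$ of type (a)*, via $v_1,v_2$: type (a) via $g(v_1,v_2)$, which is in $U$ by ($\Gamma$2).

*$g(t_1,t_2)$ with at least one $t_i$ not of type (a)*: that one is of type (b) by induction. For $i=1,2$, if $t_i$ is of type (a) via $v_i$, put $r_i=\|v_i\|$ and $u^i_n=v_i$ for all $n$; otherwise let $r_i,u^i_n$ be as in (b). In both cases $t_i\in\mathcal C_{\downarrow r_i}$. Put $r=r_1\vee r_2$; then $t\in\mathcal C_{\downarrow r}$. Let $n$ be larger than $N_g$ and the relevant numbers $n_0$. At least one of $u^1_n,u^2_n$ has all its ranks $\ge n>N_g$, so by ($\Gamma$1) the function belonging to $t$ is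
$$u_n=g(u^1_n,u^2_n)=u^1_n\vee u^2_n .$$
It is in $U$, has norm $r_1\vee r_2=r$, and all its ranks are $\ge n$. So $t$ is of type (b). $\square$

**Step 3: every clone in between is some $\mathcal C_J$.** Let $\mathcal D\in[\mathcal C_{\{0\}},\mathcal C_S]$ and put $J=\{s\in S:\hat f_s\in\mathcal D\}$. We first see which $\hat u$ lie in $\mathcal D$. If $\hat u\in\mathcal D$, $w\in U$ and $\|w\|\le\|u\|$, then Lemma 7 with $v=u$ gives $g\in\Gamma\subseteq\mathcal D$ with $g(u,u)=w$, so $\hat w=g(\hat u,\hat u)\in\mathcal D$. Since $u$ and $f_{\|u\|}$ have the same norm, this gives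
$$\hat u\in\mathcal D\iff\hat f_{\|u\|}\in\mathcal D\iff\|u\|\in J\qquad(u\in U), \tag{3}$$
and it also shows that $J$ is down-closed. Next, $0\in J$ because $\hat f_0\in\mathcal C_{\{0\}}$. If $s,t\in J$, then $\widehat{f_s\vee f_t}=\hat f_s\vee\hat f_t\in\mathcal D$, and $\|f_s\vee f_t\|=s\vee t$, so $s\vee t\in J$ by (3). Thus $J$ is an ideal. By (3), $\hat u\in\mathcal D$ for all $u\in U_J$; and $\Gamma\subseteq\mathcal D$. Hence $\mathcal C_J\subseteq\mathcal D$.

Conversely, let $h\in\mathcal D\subseteq\mathcal C_S$ be given by a term $t$ with variable set $V$. As explained in Section 1, $t\in\mathcal D$, and it is enough to show $t\in\mathcal C_J$.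

If $t$ is of type (a) via $v$, then $t(x,\dots,x)=\hat v(x)$, where (2) takes care of $x=\infty$. So $\hat v\in\mathcal D$, $\|v\|\in J$ by (3), and $t\in\mathcal C_{\downarrow\|v\|}\subseteq\mathcal C_J$.

If $t$ is of type (b), take $n=n_0$. Since $\|e_n\|=0$, we have $\hat e_n\in\mathcal C_{\{0\}}\subseteq\mathcal D$. Therefore $t(\hat e_n(x),\dots,\hat e_n(x))=\hat u_n(x)$ is in $\mathcal D$. By (3), $r=\|u_n\|\in J$, and $t\in\mathcal C_{\downarrow r}\subseteq\mathcal C_J$.

So $\mathcal D=\mathcal C_J$. By Steps 1 and 3, $J\mapsto\mathcal C_J$ is an order isomorphism of $\mathrm{Id}(S)$ onto $[\mathcal C_{\{0\}},\mathcal C_S]$, and $\mathrm{Id}(S)\cong L$ by Lemma 4. This proves Theorem 2. $\blacksquare$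

## 6. Proof of Theorem 3: operations that need $k+1$ different arguments

The implication (iii) $\Rightarrow$ (ii) is trivial, and (ii) $\Rightarrow$ (i) is Proposition 1. It remains to prove (i) $\Rightarrow$ (iii). The clones of Section 5 do not have the same unary part: if $s\neq0$, the unary operation $\hat f_s$ is in $\mathcal C_S$ but not in $\mathcal C_{\{0\}}$. It does not help to give $\hat u$ more arguments from $B_F$, with value $(F,u(F))$ whenever all arguments lie in $B_F$, because identifying the arguments gives back a unary operation. Instead, we let $\hat u$ respond only to $k+1$ pairwise different points, made for this purpose, so that identifying variables kills it.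

Keep everything from Sections 3 and 4 and fix $k\ge1$. We may take
$$X=\{\infty\}\sqcup B\sqcup Z,\qquad B=\bigsqcup_{F}B_F,\qquad Z=\{p^i_F:F\in\mathbb F,\ 0\le i\le k\},$$
with pairwise distinct points $p^i_F$, since this set has cardinality $\lambda$. The operations are:

* $g\in\Gamma$, binary as before, with value $\infty$ unless both arguments lie in a common $B_F$;
* a binary $E$ with $E(x,x)=x$ for $x\in Z$, and value $\infty$ at all other pairs;
* for $u\in U$ the $(k+1)$-ary $\hat u$ with $\hat u(p^0_F,\dots,p^k_F)=(F,u(F))$ for each $F$, and value $\infty$ at all other tuples.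

All of them return $\infty$ if some argument is $\infty$. Let $\mathcal C_J=\langle\Gamma\cup\{E\}\cup\{\hat u:u\in U_J\}\rangle$. The unary constant $\infty$ is in $\mathcal C_{\{0\}}$: it is $E(x\vee x,x\vee x)$, as $x\vee x$ is never in $Z$.

The purpose of $E$ is seen in the term $t=g(\hat u(x_0,\dots,x_k),\hat v(y_0,\dots,y_k))$. It has the value $(F,g(u,v)(F))$ if $x_i=y_i=p^i_F$ for all $i$, and $\infty$ if this happens for no $F$. The norm of $g(u,v)$ may be smaller than $\|u\|\vee\|v\|$, so we must be able to build $t$ from $\widehat{g(u,v)}$ alone. With $E$ we can: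
$$t=\widehat{g(u,v)}(E(x_0,y_0),\dots,E(x_k,y_k)).$$
So $E$ merges variables here, as $\pi_V$ did in Section 5.

**Step 1: different ideals give different clones.** We show that $\hat u\in\mathcal C_J$ if and only if $u\in U_J$. Let $R_J$ be the set of functions $\mathbb F\to X$ consisting of $F\mapsto(F,u(F))$ for $u\in U_J$, the functions $F\mapsto p^i_F$ for $0\le i\le k$, and the constant $F\mapsto\infty$. Abbreviate the first two kinds by $u$ and $p^i$. Each generator of $\mathcal C_J$, applied pointwise, preserves $R_J$:

* $g\in\Gamma$ maps two functions from $U_J$ to one from $U_J$, by ($\Gamma$2), and all other pairs from $R_J$ to the constant $\infty$;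
* $E$ maps $(p^i,p^i)$ to $p^i$ and all other pairs from $R_J$ to the constant $\infty$;
* $\hat u$ with $u\in U_J$ maps $(p^0,\dots,p^k)$ to $u$. In any other tuple from $R_J$ some position $i$ holds a function other than $p^i$; its values are never of the form $p^i_{F'}$, so the result is the constant $\infty$.

So all of $\mathcal C_J$ preserves $R_J$. If $\hat u\in\mathcal C_J$, apply it to $(p^0,\dots,p^k)$: the result $F\mapsto(F,u(F))$ is in $R_J$, so $u\in U_J$. As before, using $f_s$, we get $\mathcal C_J\subseteq\mathcal C_{J'}$ if and only if $J\subseteq J'$.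

**Step 2: every term of $\mathcal C_S$ shows which elements it needs.** First we sort terms by where their values lie. Call a term an *$E$-term* if it is built from variables using $E$ only; variables are $E$-terms. By induction, for $z\in Z$,
$$\text{an $E$-term has the value $z$ if and only if all its variables have the value $z$,}\tag{4}$$
because $E(t_1,t_2)=z$ if and only if $t_1=t_2=z$. An $E$-term that is not a variable takes values only in $Z\cup\{\infty\}$. Furthermore,
$$\text{a term that is not an $E$-term takes values only in $B\cup\{\infty\}$.}\tag{5}$$
This is clear if the outermost symbol is some $g$ or $\hat u$. If the term is $E(t_1,t_2)$ with some $t_i$ not an $E$-term, then by induction $t_i$ takes values in $B\cup\{\infty\}$, so the term is constantly $\infty$.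

**Lemma 9.** For every term $t$ over the generators of $\mathcal C_S$, with set $V$ of occurring variables, one of the following holds:

* (o) $t$ is constantly $\infty$;
* (e) $t$ is an $E$-term;
* (a) there are $v\in U$ and a surjection $\varphi:V\to\{0,\dots,k\}$ such that $t$ has the value $(F,v(F))$ if, for some $F$, each $y\in V$ is assigned $p_F^{\varphi(y)}$, and the value $\infty$ at all other assignments;
* (b) there are a partition $V=V_d\sqcup V_c$ with $V_d\ne\emptyset$, a map $\varphi:V_c\to\{0,\dots,k\}$ that is surjective if $V_c\neq\emptyset$, and $r\in S$, $n_0\in\omega$ with the properties (b1)–(b3):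
  * (b1) call an assignment *$F$-admissible* if each $y\in V_d$ is assigned an element of $B_F$ and each $y\in V_c$ is assigned $p_F^{\varphi(y)}$; then $t$ has a value in $B_F$ at $F$-admissible assignments, and the value $\infty$ at assignments that are not $F$-admissible for any $F$;
  * (b2) $t\in\mathcal C_{\downarrow r}$, and $r=0$ if $V_c=\emptyset$;
  * (b3) for every $n\ge n_0$ the function $u_n$ defined by "$(F,u_n(F))$ is the value of $t$ when each $y\in V_d$ is assigned $(F,e_n)$ and each $y\in V_c$ is assigned $p_F^{\varphi(y)}$" is in $U$, has $\|u_n\|=r$, and $\rho(u_n(F))\ge n$ for all $F$.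

In case (a), $t=\hat v(E_0,\dots,E_k)$, where $E_i$ is any $E$-term with variable set exactly $\varphi^{-1}(i)$; so $t\in\mathcal C_{\downarrow\|v\|}$.

For example, $g(z,\hat u(x_0,\dots,x_k))$ with distinct variables is of type (b) with $V_d=\{z\}$, $V_c=\{x_0,\dots,x_k\}$, $\varphi(x_i)=i$ and $r=\|u\|$: for $n>N_g$ we have $u_n=e_n\vee u$.

*Proof.* The last sentence: $\varphi^{-1}(i)\neq\emptyset$ as $\varphi$ is onto, so $E_i$ exists. By (4), $\hat v(E_0,\dots,E_k)\ne\infty$ if and only if, for some $F$, every $y\in V$ has the value $p_F^{\varphi(y)}$, and then the value is $(F,v(F))$. Now induction on $t$.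

*Variables* are of type (e).

*$E(t_1,t_2)$* is of type (e) if both $t_i$ are $E$-terms. Otherwise it is of type (o), as seen in the proof of (5).

*$\hat u(t_0,\dots,t_k)$*: If some $t_i$ is not an $E$-term, it takes values in $B\cup\{\infty\}$ by (5), and $t$ is of type (o). Otherwise let $V_i$ be the variable set of $t_i$. By (4), the value of $t$ is $\ne\infty$ if and only if, for some $F$ and all $i$, every variable in $V_i$ has the value $p^i_F$. If $V_i\cap V_j\neq\emptyset$ for some $i\ne j$, this never happens, and $t$ is of type (o). Otherwise $t$ is of type (a) with $v=u$ and $\varphi=i$ on $V_i$; this $\varphi$ is onto since each $V_i\neq\emptyset$.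

*$g(t_1,t_2)$*: If some $t_i$ is of type (o) or is an $E$-term other than a variable, then $t_i$ never has a value in $B$, and $t$ is of type (o). Otherwise each $t_i$ is a variable, or of type (a) or (b). Associate with $t_i$ data $(V_d^i,V_c^i,\varphi^i,r_i,u^i_n)$:

* for a variable $x$: $(\{x\},\emptyset,\emptyset,0,e_n)$;
* for type (a) via $v_i$ and $\varphi$, with variable set $V^i$: $(\emptyset,V^i,\varphi,\|v_i\|,v_i)$;
* for type (b): the data given there.

In all cases $t_i\in\mathcal C_{\downarrow r_i}$, and $t_i$ has a value in $B_F$ if and only if the assignment, restricted to its variables, is $F$-admissible for its data. (In case (b) note that an assignment that is $F'$-admissible with $F'\neq F$ gives a value in $B_{F'}$, hence not in $B_F$.) Now $g(t_1,t_2)\ne\infty$ if and only if, for some $F$, both $t_1$ and $t_2$ have values in $B_F$.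

Suppose some variable lies in $V^1_d\cap V^2_c$ or in $V^1_c\cap V^2_d$, or lies in $V^1_c\cap V^2_c$ with different values under $\varphi^1$ and $\varphi^2$. The first two cases require a value in both $B$ and $Z$, the third requires $p^i_F=p^j_F$ with $i\neq j$. So $t$ is of type (o).

Otherwise put $V_d=V^1_d\cup V^2_d$, $V_c=V^1_c\cup V^2_c$, $\varphi=\varphi^1\cup\varphi^2$. Then $V=V_d\sqcup V_c$, the map $\varphi$ is well defined, and it is onto if $V_c\neq\emptyset$, because then some $V_c^i\ne\emptyset$ and $\varphi^i$ is onto. An assignment is $F$-admissible for these joint data if and only if it is $F$-admissible for both sets of data. Hence $t$ has a value in $B_F$ at $F$-admissible assignments, and $\infty$ at assignments that are not admissible for any $F$.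

If $V_d=\emptyset$, both $t_i$ are of type (a), and $t$ is of type (a) via $g(v_1,v_2)$, which is in $U$ by ($\Gamma$2), and $\varphi$.

If $V_d\ne\emptyset$, put $r=r_1\vee r_2$. Then (b1) has just been shown, and $t\in\mathcal C_{\downarrow r}$. If $V_c=\emptyset$, then neither $t_i$ is of type (a), so each is a variable or of type (b) with $V^i_c=\emptyset$; thus $r_1=r_2=0$ and $r=0$. This is (b2). For (b3), let $n$ be larger than $N_g$ and the relevant $n_0$'s. Some $V^i_d$ is nonempty, and for this $i$ all ranks of $u^i_n$ are $\ge n>N_g$. So by ($\Gamma$1)
$$u_n=g(u^1_n,u^2_n)=u^1_n\vee u^2_n,$$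
which is in $U$, has norm $r$, and has all ranks $\ge n$. So $t$ is of type (b). $\square$

**Step 3: every clone in between is some $\mathcal C_J$.** Let $\mathcal D\in[\mathcal C_{\{0\}},\mathcal C_S]$ and $J=\{s\in S:\hat f_s\in\mathcal D\}$. For $g\in\Gamma$ and $u,v\in U$ we have $g(\hat u,\hat v)=\widehat{g(u,v)}$ as $(k+1)$-ary operations: at $(p^0_F,\dots,p^k_F)$ both have the value $(F,g_F(u(F),v(F)))$, and both are $\infty$ elsewhere. So we can argue as in Section 5. If $\hat u\in\mathcal D$ and $\|w\|\le\|u\|$, Lemma 7 gives $g\in\Gamma$ with $g(u,u)=w$, and $\hat w=g(\hat u,\hat u)\in\mathcal D$. This yields (3) for the present $\mathcal D$, and that $J$ is down-closed. Again $\hat f_0\in\mathcal C_{\{0\}}$ gives $0\in J$, and $\widehat{f_s\vee f_t}=\hat f_s\vee\hat f_t$ gives closure under joins. So $J$ is an ideal, and $\mathcal C_J\subseteq\mathcal D$ by (3), since $\Gamma\cup\{E\}\subseteq\mathcal C_{\{0\}}\subseteq\mathcal D$.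

Conversely, let $t\in\mathcal D$ be a term operation in its occurring variables $V$. We show $t\in\mathcal C_J$, by the cases of Lemma 9.

* (o), (e): $t\in\mathcal C_{\{0\}}\subseteq\mathcal C_J$; for (o) recall that the constant $\infty$ is in $\mathcal C_{\{0\}}$.
* (a): Take new variables $y_0,\dots,y_k$ and substitute $y_{\varphi(y)}$ for each $y\in V$. As $\varphi$ is onto, every $y\in V$ receives $p_F^{\varphi(y)}$ if and only if $y_i=p^i_F$ for all $i$. So the result is $\hat v(y_0,\dots,y_k)\in\mathcal D$. By (3), $\|v\|\in J$, and $t\in\mathcal C_{\downarrow\|v\|}\subseteq\mathcal C_J$.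
* (b): Let $n=n_0$. Substitute $\hat e_n(y_0,\dots,y_k)$, which is in $\mathcal C_{\{0\}}\subseteq\mathcal D$, for each variable in $V_d$, and $y_{\varphi(y)}$ for each $y\in V_c$. If $(y_0,\dots,y_k)=(p^0_F,\dots,p^k_F)$, the variables in $V_d$ receive $(F,e_n)$, and the value is $(F,u_n(F))$. At any tuple not of this form for any $F$, the variables in $V_d\ne\emptyset$ receive $\infty$, the assignment is not admissible for any $F$, and the value is $\infty$. So the result is $\hat u_n$, and $\hat u_n\in\mathcal D$. By (3), $r=\|u_n\|\in J$, and $t\in\mathcal C_{\downarrow r}\subseteq\mathcal C_J$.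

Hence $\mathcal D=\mathcal C_J$. With Step 1 and Lemma 4, $J\mapsto\mathcal C_J$ gives $L\cong\mathrm{Id}(S)\cong[\mathcal C_{\{0\}},\mathcal C_S]$.

**Step 4: the two ends have the same $k$-ary operations.** Let $h\in\mathcal C_S$ be $k$-ary, given by a term $t$ with occurring variable set $V$, so $|V|\le k$. No subset of $V$ can be mapped onto the $(k+1)$-element set $\{0,\dots,k\}$. So case (a) of Lemma 9 is impossible, and in case (b) we must have $V_c=\emptyset$, hence $r=0$ and $t\in\mathcal C_{\downarrow 0}=\mathcal C_{\{0\}}$. In cases (o) and (e) also $t\in\mathcal C_{\{0\}}$. Therefore $\mathcal C_S\cap\mathcal O^{(k)}=\mathcal C_{\{0\}}\cap\mathcal O^{(k)}$, which is (iii).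

**Step 5: the case $k=1$.** We deduce the statement on monoidal intervals. If $\mathcal C_1\subseteq\mathcal C_2$ have the same unary part, all members of $[\mathcal C_1,\mathcal C_2]$ have that unary part, so this interval lies inside a monoidal interval. By (i) $\Rightarrow$ (iii) with $k=1$, every algebraic lattice with at most $2^{|X|}$ compact elements is isomorphic to a subinterval of a monoidal interval. Conversely, a subinterval of a monoidal interval is an interval of $\mathrm{Cl}(X)$, and Proposition 1 applies to it. $\blacksquare$

**Remark.** By Proposition 1, neither algebraicity nor the bound $2^{|X|}$ can be weakened. In (iii) the arity $k$ may be any fixed finite number, but agreement of $\mathcal C_1$ and $\mathcal C_2$ in all arities means $\mathcal C_1=\mathcal C_2$, so it is possible only for the one-element lattice.
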